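# Finitely many one-hole operators: deciding the calculus of relations with $k$ variable occurrences

## 1. Composing with the difference relation, by hand

Let $W=\{1,2,3,4\}$, and let $\mathsf D=\{(x,y): x\ne y\}$ be the difference relation on $W$. Recall that $(x,y)\in X\cdot Z$ means that there is a $z$ with $(x,z)\in X$ and $(z,y)\in Z$. Take the relation
$$a=\{(1,2),\,(3,3),\,(1,4),\,(2,4)\}.$$
It is convenient to list relations by columns. For a relation $X$ on $W$ and $y\in W$, write
$$X\langle y\rangle=\{x:(x,y)\in X\}.$$
The four columns of $a$ are $\emptyset,\ \{1\},\ \{3\},\ \{1,2\}$.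

Form $EX:=\mathsf D\cdot X$. A pair $(x,y)$ lies in $EX$ exactly when some $z\neq x$ lies in the column $X\langle y\rangle$. An empty column therefore stays empty, a column $\{z\}$ becomes $W\setminus\{z\}$, and a column with at least two elements becomes all of $W$:
$$(EX)\langle y\rangle=\begin{cases}\emptyset & \text{if } X\langle y\rangle=\emptyset,\\ W\setminus\{z\}& \text{if } X\langle y\rangle=\{z\},\\ W&\text{if }|X\langle y\rangle|\ge2.\end{cases}\tag{1}$$
Now alternate $E$ with complement $\neg$, starting at $a$:

$$\begin{array}{l|cccc}
 & \text{col. }1&\text{col. }2&\text{col. }3&\text{col. }4\\ \hline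
a&\emptyset&\{1\}&\{3\}&\{1,2\}\\
Ea&\emptyset&\{2,3,4\}&\{1,2,4\}&W\\
\neg Ea&W&\{1\}&\{3\}&\emptyset\\
E\neg Ea&W&\{2,3,4\}&\{1,2,4\}&\emptyset\\
\neg E\neg Ea&\emptyset&\{1\}&\{3\}&W\\
E\neg E\neg Ea&\emptyset&\{2,3,4\}&\{1,2,4\}&W
\end{array}$$

The last line equals the second. This is a law: on any $W$ with at least two points, the three kinds of column in (1) run through the same cycle, so $E\neg E\neg E=E$. Alternating $E$ and $\neg$ produces nothing new after a few steps.

Next, let rows take part. The relation $X\cdot\mathsf D$ does to rows what $EX$ does to columns. The rows of $\neg Ea$ are $\{1,2\},\{1\},\{1,3\},\{1\}$, so the rows of $(\neg Ea)\cdot\mathsf D$ are $W,\ W\setminus\{1\},\ W,\ W\setminus\{1\}$. To describe the result we only need the point $1$ and the set $\{2,4\}$. Much of $a$ has been forgotten. But $a$ was small, and we may continue: complement, columns again, rows again, cutting off the diagonal in between.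

So here is the question in its most concrete form. *Start with one relation $R$ on a set $W$ of any size. Apply, in any order and as often as you like, complement, converse, and union, intersection or composition (on either side) with fixed relations such as $\mathsf I$ and $\mathsf D$. Is the number of relations obtained bounded by a constant that depends neither on $W$ nor on $R$?*

The answer is yes, and it settles a decision problem in logic, which we now state.

## 2. Terms, occurrence fragments, dot-dagger alternation

Fix a countably infinite set $V$ of variables. **Terms of the calculus of relations** (CoR) are generated by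
$$t ::= a \mid \mathsf{I} \mid \mathsf{D} \mid \bot \mid \top \mid t\cup t \mid t\cap t \mid t^{-} \mid t\cdot t \mid t^{\smile}\qquad (a\in V).$$
A **structure** is a nonempty set $W$ with a relation $a^{\mathfrak A}\subseteq W\times W$ for each $a\in V$. The constants denote the identity relation $\mathsf I$, its complement $\mathsf D=(W\times W)\setminus\mathsf I$, the empty relation and the full relation. The operations are union, intersection, complement relative to $W\times W$, composition and converse. $\mathsf{REL}$ is the class of all structures. The equational theory over $\mathsf{REL}$ is the set of equations $t=s$ that hold in every structure. We call $t,s$ *equivalent* if $t=s$ holds over $\mathsf{REL}$.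

**Definition.** The *$k$-variable-occurrence fragment* of a set $T$ of terms consists of the terms in $T$ with at most $k$ occurrences of variables, repeated occurrences being counted separately. Its equational theory is the set of equations between terms of the fragment that are valid over $\mathsf{REL}$.

For example, $(\mathsf D\cdot(\mathsf D\cdot a)^-)^-$ has one occurrence, and $a\cdot(a\cap b)$ has three. Constants and operations are free of charge.

**Definition.** Put $t\dagger s:=(t^-\cdot s^-)^-$; thus $(x,y)\in t\dagger s$ iff for all $z$, $(x,z)\in t$ or $(z,y)\in s$. The De Morgan laws, namely $(t\cup s)^-=t^-\cap s^-$, $(t\cap s)^-=t^-\cup s^-$, $(t\cdot s)^-=t^-\dagger s^-$, $(t\dagger s)^-=t^-\cdot s^-$, $(t^\smile)^-=(t^-)^\smile$, $t^{--}=t$, $\mathsf I^-=\mathsf D$, $\mathsf D^-=\mathsf I$, $\bot^-=\top$, $\top^-=\bot$, push complements down to the variables. They bring every term into *negation normal form*, generated by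
$$t ::= a \mid a^{-} \mid \mathsf{I} \mid \mathsf{D} \mid \bot \mid \top \mid t\cup t \mid t\cap t \mid t\cdot t \mid t\dagger t \mid t^{\smile},$$
with the same variable occurrences. On such terms, $\Sigma_0=\Pi_0$ is the set of terms without $\cdot$ and $\dagger$; $\Sigma_{n+1}$ is the least set containing $\Pi_n$ and closed under $\cup,\cap,\cdot,{}^\smile$; $\Pi_{n+1}$ is the least set containing $\Sigma_n$ and closed under $\cup,\cap,\dagger,{}^\smile$. A CoR term has *dot-dagger alternation at most $n$* if its negation normal form lies in $\Sigma_n$ (the $\Pi_n$ are treated symmetrically). Every term lies in some $\Sigma_n$.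

For example, $(\mathsf D\cdot(\mathsf D\cdot a)^-)^-$ has negation normal form $\mathsf I\dagger(\mathsf D\cdot a)$, which lies in $\Pi_2$.

The following background is known.

* (i) The equational theory of CoR is undecidable, even for terms using a single variable (arbitrarily often). For $\Sigma_n$ (resp. $\Pi_n$) it is decidable if $n\le1$ and undecidable if $n\ge2$.
* (ii) For each $n$ and each $k$, the equational theory of the $k$-variable-occurrence fragment of $\Sigma_n$ is decidable.

The problem comes from Yoshiki Nakamura, "On the Finite Variable-Occurrence Fragment of the Calculus of Relations with Bounded Dot-Dagger Alternation", arXiv:2307.05046 (2023): *is, for each $k$, the equational theory of the $k$-variable-occurrence fragment of all CoR terms decidable?*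

**Why (ii) does not answer this at once.** One may want to argue: every term lies in some $\Sigma_n$, so compute $n$ and run the algorithm for $(n,k)$. This stops at the word "the". Statement (ii) provides, for each $n$, some algorithm, but no way to compute that algorithm from $n$, and for fixed $k$ the number $n$ is not bounded. Already for $k=1$ let $t_0=a$ and $t_{m+1}=((\mathsf D\cdot t_m)^-)^\smile$. The negation normal forms of $t_1,t_2,t_3$ are
$$(\mathsf I\dagger a^-)^\smile,\qquad (\mathsf I\dagger(\mathsf D\cdot a)^\smile)^\smile,\qquad (\mathsf I\dagger(\mathsf D\cdot(\mathsf I\dagger a^-)^\smile)^\smile)^\smile,$$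
and in general $t_m$ has $m$ nested symbols $\dagger,\cdot,\dagger,\dots$ in alternation. By induction on $n$, a path from the root to a leaf of a term in $\Sigma_n\cup\Pi_n$ meets at most $n$ maximal runs of equal symbols among $\cdot,\dagger$. So $t_m$ lies in no $\Sigma_n$ with $n<m$.

## 3. Words of letters, and the four theorems

For a nonempty set $W$ let $\mathrm{Rel}(W)=\mathcal P(W\times W)$.

**Definition.** A *letter* is one of the unary operations
$$\neg,\quad {}^\smile,\quad X\mapsto c\cap X,\quad X\mapsto c\cup X,\quad X\mapsto c\cdot X,\quad X\mapsto X\cdot c,$$
with $c$ a variable-free term. A word of letters acts on every $\mathrm{Rel}(W)$ by composition, the rightmost letter first. Two words are *equivalent* if they act identically on $\mathrm{Rel}(W)$ for every $W$. $M$ is the monoid of words modulo equivalence. The *orbit* of $R\in\mathrm{Rel}(W)$ is the set of all $wR$, $w$ a word.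

These are the "one-hole operators": a term with one variable occurrence is, up to swapping the arguments of $\cup$ and $\cap$ and evaluating variable-free subterms, a word applied to a variable. For example $(\mathsf D\cdot(\mathsf D\cdot a)^-)^-$ is the word $\neg E\neg E$ applied to $a$.

**Theorem 1.** There is a constant $K$ such that for all $W$ and all $R\in \mathrm{Rel}(W)$, the orbit of $R$ under all words has at most $K$ elements.

**Theorem 2.** $M$ is finite.

**Theorem 3.** For each $k$, the equational theory of the $k$-variable-occurrence fragment of the set of all CoR terms is decidable.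

**Theorem 4.**
1. There are a constant $C$ and a *single* algorithm, not depending on $k$, turning any CoR term with exactly $k$ variable occurrences into an equivalent one with the same sequence of variable occurrences, of size at most $C(k+1)$. The result has dot-dagger alternation $O(k)$.
2. For $k\ge 1$, the number of inequivalent terms with exactly $k$ occurrences over $n$ fixed variables lies between $n^k$ and $c^kn^k$, for a constant $c$.
3. For each $k$ and every class $\mathcal K\subseteq\mathsf{REL}$ closed under injective renaming of variables (e.g. all finite structures), the set of quantifier-free formulas (Boolean combinations of equations) with at most $k$ variable occurrences in total that are valid over $\mathcal K$ is decidable.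
4. Finiteness is sharp with respect to counting. If the letters are extended by $E_2X=\{(x,y): X(z,y)\text{ for at least two } z\ne x\}$, the resulting monoid is infinite.

Theorem 1 carries the weight. Theorem 2 follows from it by an automaton argument, and Theorem 3 from Theorem 2 by compressing terms. We do not use (ii) anywhere, and (i) only in a remark in Section 11.

## 4. The case $k=0$, and five generators

**Lemma 5.** On each $W$, every variable-free term has a value among $\bot,\mathsf I,\mathsf D,\top$, and which one depends only on $\min(|W|,3)$. Hence there is a finite set $\Gamma$ of variable-free terms such that every variable-free term is equivalent to one in $\Gamma$.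

*Proof.* Induction on the term. The set $\{\bot,\mathsf I,\mathsf D,\top\}$ is closed under Boolean operations and converse. For composition, $\mathsf I$ is neutral and $\bot$ is absorbing, so only products of $\mathsf D$ and $\top$ remain.

* If $|W|=1$, then $\mathsf D=\bot$ and $\top=\mathsf I$, and nothing is left to check.
* If $|W|=2$, then $\mathsf D\cdot\mathsf D=\mathsf I$, and $\mathsf D\cdot\top=\top\cdot\mathsf D=\top\cdot\top=\top$.
* If $|W|\ge3$, all products of $\mathsf D,\top$ are $\top$; for $\mathsf D\cdot\mathsf D$, given $x,y$ choose $z\notin\{x,y\}$.

So a variable-free term is determined up to equivalence by its values for $|W|=1$, $|W|=2$, $|W|\ge3$. There are finitely many such triples. $\square$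

The term $\mathsf D\cdot\mathsf D$ shows that $\Gamma$ needs more than the four constants: its value is $\bot$, $\mathsf I$, $\top$ in the three cases.

Consequently every letter is equivalent to one with $c\in\Gamma$. Let $\mathbb A$ be the finite alphabet of these letters; $M$ is the monoid of words over $\mathbb A$ modulo equivalence.

**Lemma 6.** If $|W|\ge3$, every letter acts on $\mathrm{Rel}(W)$ as a composition of
$$\neg,\qquad {}^\smile,\qquad \alpha X=X\cap\mathsf I,\qquad \beta X=X\cap\mathsf D,\qquad EX=\mathsf D\cdot X.$$

*Proof.* By Lemma 5 we may take $c\in\{\bot,\mathsf I,\mathsf D,\top\}$. Letters acting as the identity are the empty composition. The constant operations are $\bot=\alpha\beta X$ and $\top=\neg\alpha\beta X$. Next, $\mathsf I\cap X=\alpha X$, $\mathsf D\cap X=\beta X$, $\mathsf I\cup X=\neg\beta\neg X$ and $\mathsf D\cup X=\neg\alpha\neg X$. Finally $\mathsf D\cdot X=EX$, $\top\cdot X=EEX$ since $\mathsf D\cdot\mathsf D=\top$, $X\cdot\mathsf D=(E(X^\smile))^\smile$ since $\mathsf D^\smile=\mathsf D$, and $X\cdot\top=(EE(X^\smile))^\smile$. $\square$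

## 5. Columns alone do not decide the matter: peeling a path

Our table in Section 1 suggests a first approach: study columns one at a time. Indeed, let $w$ be a word in $E$ and $\neg$ only. By (1) and induction on its length, $w$ sends a column $c\subseteq W$ to one of $\emptyset,\,W,\,c,\,W\setminus c$, and which of them depends only on $\min(|c|,2)$ and $\min(|W\setminus c|,2)$. So words in $E,\neg$ give finitely many operators. By symmetry the same holds for the row version $X\mapsto X\cdot\mathsf D$ with $\neg$. The hope is to combine the two.

The hope fails at the combination: two finite monoids may generate an infinite one. That this danger is real is shown by $E_2$. By counting, $E_2$ acts on a column $c$ by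
$$c\mapsto W\ \ (|c|\ge3),\qquad c\mapsto W\setminus c\ \ (|c|=2),\qquad c\mapsto\emptyset\ \ (|c|\le1).\tag{2}$$
Again every word in $E_2,\neg$ sends $c$ to one of $\emptyset,W,c,W\setminus c$, and the choice depends only on $\min(|c|,3)$ and $\min(|W\setminus c|,3)$. The column monoid is finite for the same reason. Yet:

**Proof of Theorem 4(4).** *The purpose is to find a word in $E_2,\neg,{}^\smile$ whose powers are all different.* Let $|W|\ge3$ and $L=\neg E_2\neg E_2$. Following (2):

* $|c|\ge3$: $c\mapsto W\mapsto\emptyset\mapsto\emptyset\mapsto W$;
* $|c|=2$: $c\mapsto W\setminus c\mapsto c\mapsto W\setminus c\mapsto c$;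
* $|c|\le1$: $c\mapsto\emptyset\mapsto W\mapsto W\mapsto\emptyset$, using $|W|\ge3$.

Let $L'X=(L(X^\smile))^\smile$, which does the same to rows. On relations all of whose rows and columns have at most two elements, $L$ (resp. $L'$) deletes exactly the entries in columns (resp. rows) of size $1$.

On $W=\{0,\dots,n\}$, $n\ge2$, let $R_n=\{(i,i):0\le i\le n\}\cup\{(i+1,i):0\le i<n\}$. View a relation as a bipartite graph between rows and columns, each pair $(x,y)$ being an edge from $\mathrm{row}_x$ to $\mathrm{col}_y$. Then $R_n$ is the path
$$\mathrm{row}_0,\ \mathrm{col}_0,\ \mathrm{row}_1,\ \mathrm{col}_1,\ \dots,\ \mathrm{row}_n,\ \mathrm{col}_n$$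
with $2n+1$ edges. One end is a row, the other a column. The first $L$ deletes the single edge at $\mathrm{col}_n$. Now $2n$ edges remain and both ends are rows. The next $L'$ deletes both end edges, after which both ends are columns. The next $L$ deletes both end edges, and so on: each of $L',L,L',\dots$ deletes exactly two edges as long as at least two remain. Hence $(L'L)^iR_n$ has $2n+2-4i$ edges for $1\le i$ with $4i\le 2n+2$. For $n>2j+2$ the relations $R_n,(L'L)R_n,\dots,(L'L)^{j+1}R_n$ have strictly decreasing numbers of edges. As $j$ is arbitrary, all powers of $L'L$ are distinct operators, and the monoid is infinite. (Nothing is claimed about undecidability for this extension.) $\blacksquare$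

So a proof of Theorem 1 must use something about $E$ that $E_2$ lacks, and it must look at rows and columns together. Compare the two: $E_2$ lets columns of size two pass through $L$ unharmed, so a path-like relation survives and can be eaten from both ends. After one application of $E$, every column is empty, full, or misses one point. The whole relation is then coded by a partition of $W$ into three sets and *one function* $f$ (the missing points). Look at the rows of such a relation, or of its complement: apart from a fixed set, row $y$ depends only on the fiber $f^{-1}(y)$, and fibers are disjoint. Either the fixed set or the disjointness drowns nearly all information, or row $y$ is the fiber itself and $E$ keeps track only of the one-element fibers. The latter form a new function $\hat f$, which is *injective*. For injective functions the next step is inversion, and inverting twice returns to the start. The rest of the proof makes this precise, including the effect of cutting off or adding the diagonal.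

## 6. Tame relations

*The purpose of this section is to name the relations in which so little information is left that their whole orbit is visibly bounded.*

**Definition.** $X\in\mathrm{Rel}(W)$ is *$m$-tame* if $W$ has a partition into at most $m$ blocks such that $X$ is invariant under the group $G$ of all permutations of $W$ that map every block onto itself. *Tame* means $10$-tame.

For example, for every $X$ the relation $\alpha X=\{(x,x):x\in P\}$ is $2$-tame, with blocks $P$ and $W\setminus P$ (one of which may be empty, and is then dropped). In contrast, a strict linear order on $n$ points is not $m$-tame for $m<n$: some block has two points, and swapping them does not preserve the order.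

**Lemma 7.** If $X$ is $m$-tame, then every element of its orbit is $m$-tame, and the orbit has at most $2^{m^2+m}$ elements.

*Proof.* For a permutation $\pi$ of $W$ put $\pi X=\{(\pi x,\pi y):(x,y)\in X\}$. Boolean operations, converse and composition commute with $\pi$, and the values $\bot,\mathsf I,\mathsf D,\top$ of variable-free terms are fixed by $\pi$. So all letters commute with $\pi$, and every element of the orbit of $X$ is invariant under the same group $G$. The orbits of $G$ on $W\times W$ are: the product of two distinct blocks (at most $m(m-1)$ of these), and for each block its diagonal and its off-diagonal part (at most $2m$; on the off-diagonal part $G$ is transitive because all permutations of the block are available). This is at most $m^2+m$ orbits, and a $G$-invariant relation is a union of them. $\square$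

For tame relations the bound is $2^{110}$.

## 7. Coding the image of $E$ by a function

*From here to the end of Section 9, $|W|\ge4$.* The aim is a set $S\ni R$ of bounded size such that each of the five generators maps each element of $S$ to an element of $S$ or to a tame relation. This section finds the building blocks of $S$ and shows that $\neg,\alpha,\beta,E$ cause no trouble on them. Converse waits until Section 8.

**Definition.** A *datum* is $\delta=(A_0,A_1,F,f)$ with $W=A_0\sqcup A_1\sqcup F$ and $f:F\to W$. As $F$ is the domain of $f$, we also write $(A_0,A_1;f)$. The relation $Y_\delta$ has the columns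
$$Y_\delta\langle y\rangle=\emptyset\ (y\in A_0),\qquad W\ (y\in A_1),\qquad W\setminus\{f(y)\}\ (y\in F).$$

By (1), **every $EX$ equals $Y_\delta$ for some datum $\delta$**: let $A_0$, $F$, $A_1$ be the sets of $y$ for which $X\langle y\rangle$ has $0$, $1$, at least $2$ elements, and $\{f(y)\}=X\langle y\rangle$ for $y\in F$. In the table of Section 1, $Ea=Y_\delta$ with $A_0=\{1\}$, $A_1=\{4\}$, $f(2)=1$, $f(3)=3$.

**Cutting and adding the diagonal.** For a relation $Z$ put
$$Z^\kappa=Z,\qquad Z^0=Z\cap\mathsf D,\qquad Z^1=Z\cup\mathsf I.$$
Then, for $\varepsilon\in\{\kappa,0,1\}$,
$$\beta(Z^\varepsilon)=Z^0,\qquad \neg(Z^\kappa)=(\neg Z)^\kappa,\qquad \neg(Z^0)=(\neg Z)^1,\qquad \neg(Z^1)=(\neg Z)^0.\tag{3}$$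
The diagonal meets the code $f$ at its fixed points. For a partial function $p$ on $W$ let $p_{\ne}$ be its restriction to $\{y:p(y)\ne y\}$. For a datum put $F_=\;=\{y\in F:f(y)=y\}$ and $F_{\ne}=F\setminus F_=$, and
$$\bar\delta=(A_1,A_0;f),\qquad \delta^*=(A_1\cup F_=,\,A_0;\,f_{\ne}).$$
These are the two ways in which a datum changes below. So we close under them: let $\Delta(\delta)$ consist of
$$\begin{array}{lll}
\delta_1=(A_0,A_1;f),&\delta_3=(A_0\cup F_=,A_1;f_{\ne}),&\delta_5=(A_0,A_1\cup F_=;f_{\ne}),\\
\delta_2=(A_1,A_0;f),&\delta_4=(A_1,A_0\cup F_=;f_{\ne}),&\delta_6=(A_1\cup F_=,A_0;f_{\ne}).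
\end{array}$$
The bar exchanges $\delta_1\leftrightarrow\delta_2$, $\delta_3\leftrightarrow\delta_4$, $\delta_5\leftrightarrow\delta_6$. Further $\delta_1^*=\delta_6$ and $\delta_2^*=\delta_3$. For the other four, whose function $f_{\ne}$ has no fixed points, ${}^*$ is the same as the bar. So $\Delta(\delta)$ is closed under both, and the only functions that occur in it are $f$ and $f_{\ne}$. Let
$$N(\delta)=\{Z^\varepsilon: Z\in\{Y_{\delta'},\neg Y_{\delta'}\},\ \delta'\in\Delta(\delta),\ \varepsilon\in\{\kappa,0,1\}\},\qquad |N(\delta)|\le36,$$
and $N(\delta)^\smile=\{Z^\smile:Z\in N(\delta)\}$.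

**Lemma 8.** Each of $\neg,\alpha,\beta,E$ maps $N(\delta)$ into $N(\delta)\cup\{\text{tame relations}\}$.

*Proof.* By (3), $\neg$ and $\beta$ preserve $N(\delta)$. All values of $\alpha$ are tame. For $E$, let $\delta'\in\Delta(\delta)$, rename it $\delta'=(A_0,A_1,F,f)$, and write $Y=Y_{\delta'}$. There are six relations $Y^\varepsilon$, $(\neg Y)^\varepsilon$; we apply (1) to each.

* **$E(Y)$ and $E(Y^0)$.** Columns at $y\in A_0$ are empty and stay empty. Columns at $y\in A_1\cup F$ have at least $|W|-2\ge2$ elements and become $W$. The result $\{(x,y):y\notin A_0\}$ is $2$-tame.
* **$E(Y^1)$.** At $y\in A_0$ the column is $\{y\}$ and becomes $W\setminus\{y\}$. Every other column has at least $|W|-1\ge2$ elements and becomes $W$. The result is $2$-tame with blocks $A_0$, $W\setminus A_0$.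
* **$E(\neg Y)$.** The columns $W,\emptyset,\{f(y)\}$ on $A_0,A_1,F$ become $W,\emptyset,W\setminus\{f(y)\}$. The result is $Y_{\overline{\delta'}}\in N(\delta)$.
* **$E((\neg Y)^0)$.** On $A_0$, $W\setminus\{y\}\mapsto W$. On $A_1$ the column is empty, and on $F_=$ it is $\{y\}\setminus\{y\}=\emptyset$; both stay empty. On $F_{\ne}$, $\{f(y)\}\mapsto W\setminus\{f(y)\}$. The result is $Y_{\delta'^*}\in N(\delta)$.
* **$E((\neg Y)^1)$.** On $A_0$, $W\mapsto W$. On $A_1\cup F_=$, $\{y\}\mapsto W\setminus\{y\}$. On $F_{\ne}$, the two-element column $\{y,f(y)\}\mapsto W$. The result is $2$-tame with blocks $A_1\cup F_=$ and its complement. $\square$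

## 8. Rows of $Y_\delta$: disjoint fibers and the function $\hat p$

*This section treats converse. It shows that applying $E$ to the converse of a building block gives a tame relation, or else a $Y$ whose function is read off from the one-element fibers.*

**Definition.** For a partial function $p$ on $W$ let $\delta(p)=(A_0,A_1,F,\hat p)$, where
$$A_0=\{y:p^{-1}(y)=\emptyset\},\qquad A_1=\{y:|p^{-1}(y)|\ge2\},\qquad F=\{y:|p^{-1}(y)|=1\},$$
and for $y\in F$, $\hat p(y)$ is the unique element of $p^{-1}(y)$.

Three facts are immediate. First, $\hat p$ is injective, because $\hat p(y)=x$ forces $y=p(x)$. Second, if $p$ is injective then $\hat p=p^{-1}$. Third, if $p$ has no fixed points, neither has $\hat p$.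

**Example.** On $W=\{1,2,3,4\}$ let $f$ be $1\mapsto2$, $2\mapsto3$, $3\mapsto3$, and $\delta=(\emptyset,\{4\};f)$. Then $\neg Y_\delta$ has columns $\{2\},\{3\},\{3\},\emptyset$ and rows $\emptyset,\{1\},\{2,3\},\emptyset$: the rows are the fibers of $f$. Applying $E$ to the converse, we get columns $\emptyset,\ W\setminus\{1\},\ W,\ \emptyset$, which is $Y_{\delta(f)}$ with $\hat f:2\mapsto1$. If we first cut off the diagonal, $f$ is replaced by $h=f_{\ne}:1\mapsto2,\ 2\mapsto3$, and $\hat h$ is $2\mapsto1,\ 3\mapsto2$. So $\hat h$ is not a restriction of $\hat f$; the two must be tracked separately.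

**Lemma 9.** Let $\delta$ have function $f$. Then ${}^\smile$ maps $N(\delta)^\smile$ onto $N(\delta)$ and conversely, and each of $\neg,\alpha,\beta,E$ maps $N(\delta)^\smile$ into
$$N(\delta)^\smile\cup\{Y_{\delta(f)},\,Y_{\delta(f_{\ne})}\}\cup\{\text{tame relations}\}.$$

*Proof.* The statement about ${}^\smile$ is clear. Since $\neg$ and $\beta$ commute with ${}^\smile$, they preserve $N(\delta)^\smile$; and $\alpha$ has only tame values. It remains to treat $E$.

Let $V=Z^\smile$ with $Z=Y_{\delta'}^{\,\varepsilon}$ or $Z=(\neg Y_{\delta'})^\varepsilon$ and $\delta'\in\Delta(\delta)$. Rename $\delta'=(A_0,A_1,F,q)$, so that $q\in\{f,f_{\ne}\}$, and write $Y=Y_{\delta'}$. The column $V\langle y\rangle=\{x:(y,x)\in Z\}$ is row $y$ of $Z$. By definition of $Y$, $(y,x)\in Y$ iff $x\in A_1$, or $x\in F$ and $q(x)\ne y$.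

**Case 1: $Z=Y^\varepsilon$.** *Purpose: here disjointness of fibers makes $EV$ tame.* Put $B=A_1\cup F$. Row $y$ of $Y$ is $B\setminus q^{-1}(y)$, and $\varepsilon$ affects only the point $y$, so
$$V\langle y\rangle\setminus\{y\}=(B\setminus q^{-1}(y))\setminus\{y\}.$$
If $|V\langle y\rangle|\le1$, then $|B\setminus q^{-1}(y)|\le2$. If this happens for two distinct points $y,y'$, then, as $q^{-1}(y)\cap q^{-1}(y')=\emptyset$, we have $B=(B\setminus q^{-1}(y))\cup(B\setminus q^{-1}(y'))$, so $|B|\le4$.

* *$|B|\ge5$.* Then at most one column of $V$ has fewer than two elements. By (1), all columns of $EV$ are $W$ except possibly one, at $u$ say, which is $\emptyset$, $W$ or $W\setminus\{z\}$. So $EV$ is $3$-tame, with blocks $\{u\}$, $\{z\}$ and the rest.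
* *$|B|\le4$.* Then $|F|\le4$ and $|F\cup q(F)|\le8$. Take as blocks the singletons of points of $F\cup q(F)$, and the sets $A_0\setminus q(F)$ and $A_1\setminus q(F)$; since $W=A_0\sqcup A_1\sqcup F$, these cover $W$. A permutation that preserves all blocks preserves $A_0,A_1,F$ and $q$, hence $Y$, hence $Z$, $V$ and $EV$. So $EV$ is tame, with at most $8+2=10$ blocks.

**Case 2: $Z=(\neg Y)^\varepsilon$.** *Purpose: here the set $A_0$ either drowns the fibers or is empty; the second alternative is the one place where information survives.* Row $y$ of $\neg Y$ is $A_0\cup q^{-1}(y)$, so
$$V\langle y\rangle\setminus\{y\}=(A_0\cup q^{-1}(y))\setminus\{y\}.$$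

* *$|A_0|\ge3$.* Then $|V\langle y\rangle|\ge2$ for all $y$, so $EV=\top$, which is tame.
* *$|A_0|\in\{1,2\}$.* If $y\notin A_0$, then $V\langle y\rangle\supseteq A_0\ne\emptyset$, so $(EV)\langle y\rangle$ is $W$ or $W\setminus\{b\}$. The latter occurs only if $V\langle y\rangle=\{b\}$, and then $A_0=\{b\}$; so $b$ is the same for all such $y$. For the at most two points $y\in A_0$, the column $(EV)\langle y\rangle$ is $\emptyset$, $W$ or $W\setminus\{z_y\}$. Take as blocks the singletons of the at most four points in $A_0$ and of the form $z_y$, and split the remaining points $y$ into two blocks by whether $(EV)\langle y\rangle=W$. A permutation preserving these blocks fixes $A_0$, the $z_y$ and $b$, so it preserves $EV$. Thus $EV$ is $6$-tame.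
* *$A_0=\emptyset$.* Note that $(y,y)\in\neg Y$ iff $y\in F$ and $q(y)=y$.
  If $\varepsilon=\kappa$, then $V\langle y\rangle=q^{-1}(y)$, and (1) gives $EV=Y_{\delta(q)}$.
  If $\varepsilon=0$, then $V\langle y\rangle=q^{-1}(y)\setminus\{y\}=q_{\ne}^{-1}(y)$, and (1) gives $EV=Y_{\delta(q_{\ne})}$.
  If $\varepsilon=1$, then $V\langle y\rangle=q_{\ne}^{-1}(y)\cup\{y\}$ with $y\notin q_{\ne}^{-1}(y)$. So $(EV)\langle y\rangle$ is $W$ if $q_{\ne}^{-1}(y)\ne\emptyset$, and $W\setminus\{y\}$ otherwise; this is $2$-tame.

Since $q\in\{f,f_{\ne}\}$ and $(f_{\ne})_{\ne}=f_{\ne}$, both $q$ and $q_{\ne}$ lie in $\{f,f_{\ne}\}$. $\square$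

## 9. The functions $f,\hat f,\hat f^{-1}$ close up: Theorem 1

**Proof of Theorem 1.**

**Step 1: small $W$.** *We dispose of the sets excluded in Sections 7 and 8.* If $|W|\le3$, then $\mathrm{Rel}(W)$ has at most $2^9$ elements, and so has every orbit. Let $|W|\ge4$ from now on. By Lemma 6 it suffices to consider the generators $\neg,{}^\smile,\alpha,\beta,E$.

**Step 2: the relations reached before $E$ is used.** *We collect them, since each is a possible input for the first $E$.* Let $S_0$ be the closure of $\{R\}$ under $\neg,{}^\smile,\beta$. Every element of $S_0$ has the off-diagonal part of $R$, $\neg R$, $R^\smile$ or $\neg R^\smile$, and the diagonal part of $R$, $\neg R$, $\bot$ or $\top$: the set of relations so described contains $R$ and is preserved by the three operations. So $|S_0|\le16$.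

**Step 3: the data that can follow.** *We list, for each $X\in S_0$, the data that the chase of Lemma 9 can produce.* Write $EX=Y_{\delta_X}$, let $f$ be the function of $\delta_X$, and $h=f_{\ne}$. Lemma 9 leads from function $f$ to $\delta(f)$ and $\delta(h)$, whose functions are $\hat f$ and $\hat h$; from there on, all functions are injective. Put
$$\mathcal G=\{\hat f,\ (\hat f)_{\ne},\ \hat h\},\qquad
\mathcal D_X=\{\delta_X,\ \delta(f),\ \delta(h)\}\cup\{\delta(g),\ \delta(g^{-1}):g\in\mathcal G\}.$$
All $g\in\mathcal G$ are injective. Also $\mathcal G$ is closed under $g\mapsto g_{\ne}$: for $\hat h$ this holds because $h$, and therefore $\hat h$, has no fixed points. Define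
$$S=S_0\cup\bigcup_{X\in S_0}\ \bigcup_{\delta\in\mathcal D_X}\bigl(N(\delta)\cup N(\delta)^\smile\bigr).$$
Since $|\mathcal D_X|\le9$ and $|N(\delta)\cup N(\delta)^\smile|\le72$, we get $|S|\le16+16\cdot9\cdot72=10384$.

**Step 4: closure up to tame relations.** *We check that every generator maps every element of $S$ into $S\cup\{\text{tame relations}\}$.*

On $S_0$: $\neg,{}^\smile,\beta$ stay in $S_0$; $\alpha$ gives tame relations; and $EX=Y_{\delta_X}\in N(\delta_X)\subseteq S$.

On $N(\delta)$ with $\delta\in\mathcal D_X$: use Lemma 8 for $\neg,\alpha,\beta,E$, while ${}^\smile$ leads to $N(\delta)^\smile\subseteq S$.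

On $N(\delta)^\smile$ with $\delta\in\mathcal D_X$ having function $p$: by Lemma 9 the only results not obviously covered are $Y_{\delta(p)}$ and $Y_{\delta(p_{\ne})}$. As $Y_{\delta''}\in N(\delta'')$ for every datum $\delta''$, it suffices that $\delta(p),\delta(p_{\ne})\in\mathcal D_X$. There are five kinds of $\delta$:

* $\delta=\delta_X$: $p=f$, and we need $\delta(f)$ and $\delta(h)$. Both are listed.
* $\delta=\delta(f)$: $p=\hat f$, and we need $\delta(\hat f)$ and $\delta((\hat f)_{\ne})$. Both functions are in $\mathcal G$.
* $\delta=\delta(h)$: $p=\hat h=\hat h_{\ne}$, and we need $\delta(\hat h)$, with $\hat h\in\mathcal G$.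
* $\delta=\delta(g)$, $g\in\mathcal G$: as $g$ is injective, $p=\hat g=g^{-1}$ and $p_{\ne}=(g_{\ne})^{-1}$. We need $\delta(g^{-1})$ and $\delta((g_{\ne})^{-1})$, and $g_{\ne}\in\mathcal G$.
* $\delta=\delta(g^{-1})$, $g\in\mathcal G$: as $g^{-1}$ is injective, $p=g$. We need $\delta(g)$ and $\delta(g_{\ne})$, and $g_{\ne}\in\mathcal G$.

**Step 5: counting.** *We turn closure up to tame relations into a bound.* There are at most $5|S|$ tame relations of the form $gX$ with $X\in S$ and $g$ a generator. The union of $S$ with the orbits of these tame relations contains $R$ and is closed under all generators, so it contains the orbit of $R$. By Lemma 7 with $m=10$, each of those orbits has at most $2^{110}$ elements. Hence Theorem 1 holds with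
$$K=10384+5\cdot10384\cdot2^{110}.\qquad\blacksquare$$

## 10. From bounded orbits to a finite monoid

*A uniform bound on orbits says that each single $R$ has few images. We need that there are few operators, over all $W$ and $R$ at once.*

**Proof of Theorem 2.** For each pair $(W,R)$, make the orbit of $R$ into a complete deterministic automaton over the finite alphabet $\mathbb A$: the states are the elements of the orbit, the initial state is $R$, and the letter $\ell$ leads from $X$ to $\ell X$. A word, with its letters read from right to left, leads from $R$ to $wR$. By Theorem 1 the automaton has at most $K$ states. Up to isomorphism there are only finitely many automata with an initial state and at most $K$ states over $\mathbb A$. Let $T_1,\dots,T_r$ represent the isomorphism types that occur.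

Two words $w,w'$ act identically on all $\mathrm{Rel}(W)$ iff $wR=w'R$ for all $(W,R)$, that is, iff in each $T_i$ they lead from the initial state to the same state. So
$$w\mapsto(\text{state of }T_i\text{ reached by }w)_{i\le r}$$
induces an injection of $M$ into a finite set. $\blacksquare$

## 11. Compressing terms between their variable occurrences: Theorem 3

*We now use finiteness of $M$ on terms: between two branchings at which variables sit on both sides, a term carries only a word, and a word can be replaced by one of finitely many.*

Fix a finite set $U$ of words over $\mathbb A$ representing the elements of $M$, and let $u_\emptyset\in U$ represent the empty word. For a word $u$ let $u[t]$ be the term obtained by applying the letters of $u$ to $t$. Define $\mathcal N_0=\Gamma$, $\mathcal N_1=\{u[a]:u\in U,\ a\in V\}$, and for $k\ge2$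
$$\mathcal N_k=\{u[t\circ s]:u\in U,\ \circ\in\{\cup,\cap,\cdot\},\ t\in\mathcal N_i,\ s\in\mathcal N_j,\ i,j\ge1,\ i+j=k\}.$$

**Lemma 10.** There is one algorithm that turns each CoR term $t$ with exactly $k$ variable occurrences into an equivalent term $\mathrm{nf}(t)\in\mathcal N_k$ with the same sequence of variable occurrences, for every $k$.

*Proof.* Two tables are built into the algorithm: the operation tables of variable-free terms on $\Gamma$ (for each operation and arguments from $\Gamma$, an equivalent element of $\Gamma$), and the map that sends a pair (letter in $\mathbb A$, $u\in U$) to the representative in $U$ of their product. These are fixed finite objects, independent of $k$. The algorithm works bottom-up.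

* A constant is replaced by its representative in $\Gamma$, and a variable $a$ by $u_\emptyset[a]$.
* For $t=s^-$ or $t=s^\smile$: if $\mathrm{nf}(s)\in\Gamma$, use the first table. Otherwise $\mathrm{nf}(s)=u[r]$; replace $u$ by the representative of the product of the letter ($\neg$ or ${}^\smile$) with $u$.
* For $t=s\circ s'$ with both arguments variable-free: use the first table.
* For $t=s\circ s'$ with exactly one argument variable-free, say equivalent to $c\in\Gamma$: the other argument has normal form $u[r]$. Replace $u$ by the representative of the product with $u$ of the letter $c\cap{-}$, $c\cup{-}$, $c\cdot{-}$ or ${-}\cdot c$. If $\circ$ is $\cup$ or $\cap$ and $c$ stands on the right, this swaps the two arguments, which is harmless: $c$ contains no variables, so the sequence of variable occurrences does not change.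
* For $t=s\circ s'$ with variables on both sides: take $u_\emptyset[\mathrm{nf}(s)\circ\mathrm{nf}(s')]$.

Each step preserves equivalence, because equivalent words act identically on every relation, in particular on the value of $r$. Each step yields an element of $\mathcal N_k$ for the right $k$. $\square$

**Proof of Theorem 3.** Fix $k$, and let $t,s$ have at most $k$ variable occurrences each. At most $2k$ variables occur in $t=s$. Rename them injectively into fixed variables $v_1,\dots,v_{2k}$. This preserves validity over $\mathsf{REL}$ in both directions: $\mathsf{REL}$ contains all assignments, so any values of the old variables can be given to the new ones, and vice versa. Compute $\mathrm{nf}(t)$ and $\mathrm{nf}(s)$. Both lie in the set $\mathcal T_k$ of those terms of $\mathcal N_0\cup\dots\cup\mathcal N_k$ whose variables are among $v_1,\dots,v_{2k}$. Since $\Gamma$ and $U$ are finite, $\mathcal T_k$ is finite. The set of pairs in $\mathcal T_k\times\mathcal T_k$ that are valid equations is then a finite set, and the algorithm looks up $(\mathrm{nf}(t),\mathrm{nf}(s))$ in it. $\blacksquare$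

Negation normal form played no role: terms of arbitrary alternation are covered.

**Remark: what depends on $k$.** The normalization is uniform in $k$; only the final table depends on $k$. We have shown that the table exists as a finite object, and not how to compute it from $k$. This cannot be improved: if a decision procedure for the $k$-fragment could be computed from $k$, then counting the variable occurrences of the input would decide the full equational theory of CoR, contradicting (i).

## 12. Size, number, and quantifier-free formulas

**Proof of Theorem 4(1).** The algorithm is that of Lemma 10.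

*Size.* A term in $\mathcal N_k$ with $k\ge1$ is built from $2k-1$ words of $U$ (one for each of the $k$ leaves and $k-1$ branchings), $k-1$ binary symbols and $k$ variables. Each word of $U$ contributes boundedly many symbols, as the elements of $\Gamma$ have bounded size. For $k=0$ the term is in $\Gamma$. So there is a constant $C$ with size at most $C(k+1)$ in all cases.

*Alternation.* We claim that a negation-normal-form term with $d$ occurrences of $\cdot,\dagger$ lies in $\Sigma_{d+1}\cap\Pi_{d+1}$. First, $\Sigma_n\subseteq\Sigma_{n+1}$ and $\Pi_n\subseteq\Pi_{n+1}$. For $n=0$ this holds since $\Sigma_0=\Pi_0$. For $n\ge1$, $\Sigma_{n+1}$ contains $\Pi_n\supseteq\Pi_{n-1}$ and has the closure properties that define $\Sigma_n$ from $\Pi_{n-1}$; symmetrically for $\Pi$. Now use induction on the term. Atoms lie in $\Sigma_0=\Pi_0\subseteq\Sigma_1\cap\Pi_1$. For $\cup,\cap,{}^\smile$ the arguments have at most $d$ occurrences, hence lie in $\Sigma_{d+1}\cap\Pi_{d+1}$, which is closed under these operations. For $t\cdot s$ with $d_1,d_2$ occurrences in $t,s$ we have $d=d_1+d_2+1\ge1$, and $t,s\in\Sigma_{d_1+d_2+1}=\Sigma_d$. As $d\ge1$, $\Sigma_d$ is closed under $\cdot$, so $t\cdot s\in\Sigma_d\subseteq\Sigma_{d+1}\cap\Pi_{d+1}$.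 The case $\dagger$ is dual.

Passing to negation normal form does not change the total number of occurrences of $\cdot,\dagger$. For $\mathrm{nf}(t)$ this number is at most $C(k+1)$, so the alternation is at most $C(k+1)+1$, which is $O(k)$. $\blacksquare$

**Remark.** Theorem 3 also follows from Theorem 4(1) combined with (ii), since normalization bounds the alternation in terms of $k$. The proof in Section 11 does not need (ii).

**Proof of Theorem 4(2).** *Upper bound.* By Lemma 10 the number of classes is at most the number of terms in $\mathcal N_k$ over the $n$ variables. Such a term is given by a binary tree with $k$ leaves, $2k-1$ words of $U$, $k-1$ symbols from $\{\cup,\cap,\cdot\}$ and $k$ variables. There are at most $4^{k-1}$ trees: listing the $2k-1$ nodes in preorder as "branching" or "leaf" determines the tree, and the last entry is always "leaf". So the number is at most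
$$|U|^{2k-1}\,3^{k-1}\,4^{k-1}\,n^k\le (12|U|^2)^k\,n^k .$$

*Lower bound.* The $n^k$ terms $a_1\cdot a_2\cdots a_k$ are pairwise inequivalent. Given $a_1,\dots,a_k$, let $W=\{0,\dots,k\}$ and interpret each variable $a$ by $\{(i-1,i):a_i=a\}$. Every pair in these relations increases the point by one, so $(0,k)\in b_1\cdots b_k$ holds iff $(i-1,i)$ lies in the relation of $b_i$ for each $i$, that is, iff $b_i=a_i$ for all $i$. So $a_1\cdots a_k$ and $b_1\cdots b_k$ differ here unless they are the same term. $\blacksquare$

**Proof of Theorem 4(3).** Closure under injective renaming means: if $\mathfrak A\in\mathcal K$ and $\rho:V\to V$ is injective, then the structure $\mathfrak A^\rho$ on the same set with $a\mapsto\rho(a)^{\mathfrak A}$ is in $\mathcal K$.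

*Renaming.* Let $\varphi$ be a quantifier-free formula with at most $k$ variable occurrences. At most $k$ variables occur; an injection of these into $\{v_1,\dots,v_k\}$ extends to a permutation $\pi$ of $V$. Let $\varphi^\pi$ be the renamed formula. Then $\mathfrak A\models\varphi^\pi$ iff $\mathfrak A^\pi\models\varphi$. So if $\varphi$ is valid over $\mathcal K$, then so is $\varphi^\pi$; applying this to $\pi^{-1}$ gives the converse.

*Reduction to a finite list.* Terms equivalent over $\mathsf{REL}$ have the same values in all structures of $\mathcal K$. So we may replace every term in $\varphi^\pi$ by its normal form. Every atom is then one of the finitely many equations between terms of $\mathcal N_0\cup\dots\cup\mathcal N_k$ over $v_1,\dots,v_k$. (The number of atoms in $\varphi$ is not bounded by $k$, because variable-free equations are free of charge; but only finitely many different atoms are left.) Bring the formula effectively into full disjunctive normal form over this fixed finite set of atoms. The result is a member of a finite list of formulas that depends only on $k$. Which members of the list are valid over $\mathcal K$ is a finite table, and looking up the formula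 in it decides validity. $\blacksquare$
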